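# A finite commutative monoid with $\mathsf E(\mathcal S)>\mathsf D(\mathcal S)+\kappa(\mathcal S)-1$, and how far apart the two sides can be

## 1. Sequences over a monoid and the constants $\mathsf D$, $\exp$, $\kappa$, $\mathsf E$

Throughout, $\mathcal S$ is a finite commutative monoid, written additively, with identity $0$, and $\mathbb N_0=\{0,1,2,\dots\}$.

**Definition 1 (sequences).** A *sequence* over $\mathcal S$ is an element $A=a_1a_2\cdots a_n$ of the free commutative monoid with basis $\mathcal S$: terms may repeat, and their order is irrelevant. Its length is $|A|=n$ and its sum is $\sigma(A)=a_1+\cdots+a_n$. The empty sequence $1$ has $\sigma(1)=0$. A *subsequence* $B\mid A$ is a divisor of $A$, and $AB^{-1}$ is the sequence of the remaining terms. $B$ is *proper* if $B\ne A$. We treat subsequences as subsets of an indexed family, so that two equal terms are still two different terms.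

For example, over $\mathbb Z/6$ the sequence $A=3\cdot 3\cdot 4$ has length $3$ and sum $4$, and $B=4$ is a proper subsequence with $AB^{-1}=3\cdot 3$.

**Definition 2 (reducibility, $\mathsf D$).** $A$ is *reducible* if some proper subsequence $B$ of $A$ has $\sigma(B)=\sigma(A)$, and *irreducible* otherwise. $\mathsf D(\mathcal S)$ is the smallest $\ell\in\mathbb N$ such that every sequence $A$ with $|A|\ge\ell$ is reducible.

This number exists and $\mathsf D(\mathcal S)\le|\mathcal S|$. Indeed, if $|A|=n\ge|\mathcal S|$, then two of the $n+1$ partial sums $0,\ a_1,\ a_1+a_2,\ \dots,\ a_1+\dots+a_n$ coincide, and deleting the terms between them does not change $\sigma(A)$.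

If $\mathcal S=G$ is a group, $A$ is reducible exactly when it has a nonempty subsequence of sum $0$. Call a sequence over a finite abelian group *zero-sum free* if it has no nonempty zero-sum subsequence; such a sequence has length at most $\mathsf D(G)-1$. For the cyclic group, $\mathsf D(C_n)=n$: the bound $\mathsf D\le n$ was just shown, and $1^{n-1}$ is zero-sum free.

A non-group example will serve us repeatedly. For $r,N\ge1$ let $M(r,N)=\{0,h,2h,\dots,(r+N-1)h\}$ be the cyclic monoid in which $(r+N)h=rh$. It has $r+N$ elements. In $h^{r+N-1}$ all subsequences of different lengths have different sums, so this sequence is irreducible. Hence $\mathsf D(M(r,N))\ge r+N$, and since $\mathsf D\le|\mathcal S|$, we get $\mathsf D(M(r,N))=r+N$.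

**Definition 3 (period, $\exp$, $\kappa$).** The *period* of $a\in\mathcal S$ is the least positive integer $\tau$ such that $\rho a=(\rho+\tau)a$ for some integer $\rho>0$. $\exp(\mathcal S)$ is the least common multiple of the periods of all elements, and
$$\kappa(\mathcal S)=\left\lceil\frac{|\mathcal S|}{\exp(\mathcal S)}\right\rceil\exp(\mathcal S).$$

So $\kappa(\mathcal S)$ is the least multiple of $\exp(\mathcal S)$ that is at least $|\mathcal S|$. For a group $G$ the exponent divides $|G|$, so $\kappa(G)=|G|$. In $M(2,3)=\{0,h,2h,3h,4h\}$ with $5h=2h$, the periods of $0,h,2h,3h,4h$ are $1,3,3,1,3$. Hence $\exp=3$ and $\kappa=3\lceil 5/3\rceil=6$.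

**Definition 4 ($\mathsf E$).** $\mathsf E(\mathcal S)$ is the smallest positive integer $\ell$ such that every sequence $A$ over $\mathcal S$ of length $\ell$ has a subsequence $B$ with $\sigma(B)=\sigma(A)$ and $|A|-|B|=\kappa(\mathcal S)$.

In words: we must be able to delete *exactly* $\kappa$ terms without changing the sum. (Section 4 shows that such an $\ell$ exists.) If length $\ell$ has this property, so has length $\ell+1$: for a sequence $A'a$ with $|A'|=\ell$, use $B'a$ where $B'$ works for $A'$. Hence one bad sequence of length $\ell$ proves $\mathsf E(\mathcal S)>\ell$.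

For $\mathcal S=C_2$ we have $\kappa=2$. Among three terms two are equal, and deleting them does not change the sum; from $0\cdot 1$, of sum $1$, we cannot delete both terms. So $\mathsf E(C_2)=3$. For any finite abelian group $G$ the classical identity is $\mathsf E(G)=\mathsf D(G)+|G|-1$; it also follows from (1) and Lemma 3 below.

## 2. Divisibility classes and their Schützenberger groups

**Definition 5 (classes $H_\omega$).** For $\omega\in\mathcal S$ let
$$H_\omega=\{x\in\mathcal S:\ x\in\omega+\mathcal S,\ \ \omega\in x+\mathcal S\}.$$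

This is the class of $\omega$ under mutual divisibility, which is an equivalence relation. In a group there is one class. In $M(2,3)$ the classes are $\{0\}$, $\{h\}$ and $\{2h,3h,4h\}$.

Let $H=H_\omega$ and $\mathrm{St}=\{g\in\mathcal S: g+\omega\in H\}$. The next lemma attaches a group to $H$.

**Lemma 1.** (i) If $g+x\in H$ for some $x\in H$, then $g\in\mathrm{St}$. If $g\in\mathrm{St}$, then $g+H\subseteq H$.
(ii) The maps $L_g:H\to H$, $x\mapsto g+x$, for $g\in\mathrm{St}$, form an abelian group $\Gamma=\Gamma_H$ that acts simply transitively on $H$. In particular $|\Gamma|=|H|\le|\mathcal S|$.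
(iii) $\exp(\Gamma)\mid\exp(\mathcal S)$. Hence $\exp(\Gamma)\mid\kappa(\mathcal S)$, and $\kappa(\mathcal S)\ge|\Gamma|$.

*Proof.* (i) Let $x=\omega+u\in H$ and $g+x\in H$. Then $\omega\in g+x+\mathcal S=(g+\omega)+u+\mathcal S\subseteq(g+\omega)+\mathcal S$. Since also $g+\omega\in\omega+\mathcal S$, we get $g+\omega\in H$. Conversely, let $g\in\mathrm{St}$ and $x\in H$. Write $\omega=x+v$ and $\omega=(g+\omega)+w$. Then $\omega=(g+x)+v+w$, so $\omega\in(g+x)+\mathcal S$. And $g+x\in\omega+\mathcal S$ because $x$ is. So $g+x\in H$.

(ii) By (i), if $g,g'\in\mathrm{St}$ then $g+g'+\omega\in g+H\subseteq H$, so $g+g'\in\mathrm{St}$ and $L_gL_{g'}=L_{g+g'}$. The maps commute, and $L_0$ is the identity.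

Transitivity: let $x,y\in H$. Then $y\in\omega+\mathcal S\subseteq x+\mathcal S$, so $y=x+d$ for some $d$, and $d\in\mathrm{St}$ by (i).

Freeness: suppose $g'+x=x$ with $g'\in\mathrm{St}$, $x\in H$. For any $y\in H$ write $y=x+d$. Then $g'+y=g'+x+d=x+d=y$. So $L_{g'}$ is the identity as soon as it fixes one point.

Inverses: let $g\in\mathrm{St}$ and $x\in H$. By transitivity applied to $g+x$ and $x$ there is $w\in\mathrm{St}$ with $w+g+x=x$. Then $L_wL_g$ fixes $x$, hence is the identity.

So $\Gamma$ is an abelian group acting freely and transitively, and $|\Gamma|=|H|$.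

(iii) Let $\tau$ be the period of $g\in\mathrm{St}$, say $\rho g=(\rho+\tau)g$. Then $L_g^{\rho}=L_g^{\rho+\tau}$, so $L_g^\tau=\mathrm{id}$. Hence the order of every element of $\Gamma$ divides $\exp(\mathcal S)$, which divides $\kappa(\mathcal S)$. Finally $\kappa(\mathcal S)\ge|\mathcal S|\ge|H|=|\Gamma|$. $\square$

By (i), $\mathrm{St}$ and $\Gamma_H$ do not depend on the choice of $\omega$ in $H$. $\Gamma_H$ is the *Schützenberger group* of $H$. For $M(2,3)$ and $H=\{2h,3h,4h\}$ we have $\mathrm{St}=\mathcal S$, and $L_h$ is the cycle $2h\to3h\to4h\to2h$. So $\Gamma_H\cong C_3$. The other two classes have trivial groups.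

## 3. Is $\mathsf E=\mathsf D+\kappa-1$ for every finite commutative monoid?

One inequality always holds:
$$\mathsf E(\mathcal S)\ \ge\ \mathsf D(\mathcal S)+\kappa(\mathcal S)-1. \tag{1}$$
Take an irreducible sequence $T$ with $|T|=\mathsf D(\mathcal S)-1$ and let $A=T\,0^{\kappa-1}$, of length $\mathsf D+\kappa-2$. If we delete $\kappa$ terms, at least one of them belongs to $T$; what is left of $T$ is a proper subsequence, and if the sum were unchanged, it would have sum $\sigma(T)$. This contradicts irreducibility, so $A$ is bad.

The question, from Sukumar Das Adhikari, Weidong Gao, Guoqing Wang, "Erdős-Ginzburg-Ziv theorem for finite commutative semigroups", arXiv:1309.5588 (2013), is to prove or disprove that for every finite commutative monoid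
$$\mathsf E(\mathcal S)=\mathsf D(\mathcal S)+\kappa(\mathcal S)-1. \tag{2}$$

A small case by hand: $\mathcal S=M(r,1)=\{0,h,\dots,rh\}$ with $(r+1)h=rh$. Here $\exp=1$ and $\kappa=\mathsf D=r+1$, so (2) predicts $\mathsf E=2r+1$. Let $|A|=2r+1$.

- If $\sigma(A)=jh$ with $j<r$, then at most $j\le r-1$ terms are nonzero, so at least $r+2$ terms are $0$. Delete $r+1$ of them.
- If $\sigma(A)=rh$, then some at most $r$ terms already have sum $rh$ (take $r$ nonzero terms, or all nonzero terms if there are fewer). Keep them, and delete any $r+1$ of the remaining $\ge r+1$ terms. The sum stays $rh$.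

So (2) holds here. In the second case every term outside a small core can be deleted at will, because the class $\{rh\}$ has only one element. When the class is larger, the deleted terms must moreover have total zero in $\Gamma_H$, and that is where the difficulty sits.

The answer to the question is no. Here is what we shall prove.

**Theorem 1.** (a) Statement (2) is false: there is a finite commutative monoid with $|\mathcal S|=41$, $\kappa(\mathcal S)=42$, $\mathsf D(\mathcal S)=11$ and $\mathsf E(\mathcal S)\ge53>52=\mathsf D(\mathcal S)+\kappa(\mathcal S)-1$.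
(b) For every $N\ge6$ that is not a prime power there is a finite commutative monoid whose only nontrivial group $\Gamma_H$ is $\mathbb Z/N$ and for which $\mathsf E(\mathcal S)=\mathsf D(\mathcal S)+\kappa(\mathcal S)$.
(c) For every $k\ge1$ there is a finite commutative monoid whose only nontrivial $\Gamma_H$ is $\mathbb Z/20k$, with $\mathsf D(\mathcal S)=29k$ and
$$\mathsf E(\mathcal S)-(\mathsf D(\mathcal S)+\kappa(\mathcal S)-1)\ \ge\ \lfloor 11k/5\rfloor+1\ >\ \tfrac{11}{100}|\Gamma_H|=\tfrac{11}{145}\mathsf D(\mathcal S).$$

**Theorem 2.** For every finite commutative monoid $\mathcal S$,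
$$0\le\mathsf E(\mathcal S)-(\mathsf D(\mathcal S)+\kappa(\mathcal S)-1)\le\max_H\max\{0,\ \mathsf D(\Gamma_H)-2\}.$$
Equality $\mathsf E(\mathcal S)=\mathsf D(\mathcal S)+\kappa(\mathcal S)-1$ holds whenever every $\Gamma_H$ has $\mathsf D(\Gamma_H)\le3$, i.e. is trivial, $C_2$, $C_3$ or $C_2^2$.

Since $\mathsf D(\mathbb Z/N)=N$, part (c) shows that the upper bound in Theorem 2 has the correct order of magnitude. The best constant is not determined here, nor is it determined which groups $\Gamma$ in general admit failure of (2).

## 4. Reducing first, then deleting a zero-sum block of length $\kappa$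

The natural first attempt has two moves: shrink $A$ to a short core $X$ with sum in the class of $\sigma(A)$, which is what $\mathsf D(\mathcal S)$ is for; then delete $\kappa$ terms outside the core whose total in $\Gamma_H$ is zero. The second move needs a theorem about groups.

**Lemma 2 (Scherk's theorem).** Let $K,M$ be finite subsets of an abelian group with $0\in K\cap M$, such that $a+b=0$ with $a\in K$, $b\in M$ holds only for $a=b=0$. Then $|K+M|\ge|K|+|M|-1$.

*Proof.* Induction on $|M|$; the case $|M|=1$ is trivial. Let $|M|\ge2$. The plan is to move part of $M$ into $K$ without changing $|K|+|M|$ and without enlarging $K+M$.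

Suppose $e+M\subseteq K$ for all $e\in K$. Take $0\ne b\in M$. Then $K+b\subseteq K$, so $K+b=K\ni0$ by finiteness, and $-b\in K$. Now $(-b)+b=0$ contradicts the hypothesis. So some $e\in K$ has $e+M\not\subseteq K$. Put
$$K_1=K\cup(M+e),\qquad M_1=M\cap(K-e).$$
Then $|M_1|<|M|$. Since $|K\cap(M+e)|=|M_1|$, we have $|K_1|+|M_1|=|K|+|M|$. Clearly $0\in K_1$, and $0\in M_1$ because $e\in K$. Also $K_1+M_1\subseteq K+M$: for $a\in K$, $b\in M_1$ this is clear, and if $a=b'+e$ with $b'\in M$ and $b=a'-e$ with $a'\in K$, then $a+b=a'+b'$.

It remains to check the hypothesis for $K_1,M_1$. Let $a+b=0$ with $a\in K_1$, $b\in M_1$. If $a\in K$, then $a=b=0$. Otherwise $a=b'+e$, $b=a'-e$ as above, so $a'+b'=0$ and $a'=b'=0$. Then $a=e\in K$, contrary to $a\notin K$. By induction $|K+M|\ge|K_1+M_1|\ge|K_1|+|M_1|-1=|K|+|M|-1$. $\square$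

**Lemma 3 (due to W. Gao).** Let $G$ be a finite abelian group, $\exp(G)\mid\kappa$ and $\kappa\ge|G|$. Every sequence $T$ over $G$ with $|T|\ge\kappa+\mathsf D(G)-1$ has a zero-sum subsequence of length $\kappa$.

*Proof.* We may assume $|T|=\kappa+\mathsf D(G)-1$. Since $\kappa G=0$, translating all terms by a fixed element does not change which subsequences of length $\kappa$ are zero-sum. So we may assume that $0$ is a term of maximal multiplicity $\mu\ge1$. Write $T=0^\mu T'$ with $0\nmid T'$. The zeros will serve as padding; we want a zero-sum subsequence of $T'$ whose length lies in $[\kappa-\mu,\kappa]$.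

**Step 1: short zero-sum blocks.** We claim that any subsequence $Q$ of $T'$ with $|Q|=|G|$ has a nonempty zero-sum subsequence of length at most $\mu$. Multiplicities in $Q$ are at most $\mu$, so $Q$ splits into $\mu$ (possibly empty) sets $A_1,\dots,A_\mu$ of distinct elements. Put $A_i'=A_i\cup\{0\}$; as $0\nmid T'$, $|A_i'|=|A_i|+1$. Suppose the claim fails. Consider a solution of $x+a=0$ with $x\in A_1'+\dots+A_{j-1}'$ and $a\in A_j'$. If $a\neq0$, then $a$ together with the nonzero summands of $x$ is a nonempty zero-sum subsequence of $Q$ of length at most $j\le\mu$, which is excluded. So $a=0$ and then $x=0$. Thus Lemma 2 applies for each $j$, and by induction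
$$|A_1'+\dots+A_\mu'|\ \ge\ 1+\sum_i|A_i|=1+|G|,$$
which is impossible.

**Step 2: collect blocks and adjust the length.** By Step 1, remove from $T'$ successively zero-sum subsequences $W_1,\dots,W_k$ with $1\le|W_i|\le\mu$ until the rest $Q$ has $|Q|\le|G|-1$. Write $Q=VQ'$ with $V$ zero-sum of maximal length. Then $Q'$ is zero-sum free, so $|Q'|\le\mathsf D(G)-1$. The sequence $W_1\cdots W_kV$ is zero-sum of length $|T'|-|Q'|\ge(\kappa+\mathsf D(G)-1-\mu)-(\mathsf D(G)-1)=\kappa-\mu$, while $|V|\le|G|-1<\kappa$. Delete the $W_i$ one at a time as long as the length exceeds $\kappa$. Each deletion shortens the sequence by at most $\mu$, and if all $W_i$ were deleted the length would be $|V|<\kappa$. So the process ends with a length in $[\kappa-\mu,\kappa]$. Add the missing at most $\mu$ terms $0$. $\square$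

**Bookkeeping for a fixed sequence.** Fix a sequence $A$ over $\mathcal S$ and let $\omega=\sigma(A)$, $H=H_\omega$, $\Gamma=\Gamma_H$ (written additively), $d=\mathsf D(\Gamma)$, $D=\mathsf D(\mathcal S)$, $\kappa=\kappa(\mathcal S)$. Note that $d$ depends on $A$. Let $\psi:\mathrm{St}\to\Gamma$ be $g\mapsto L_g$, extended to sequences over $\mathrm{St}$ by summation, and write $\gamma*x$ for the action of $\gamma\in\Gamma$ on $x\in H$. Let $\mathcal F=\{X\mid A:\sigma(X)\in H\}$, the family of cores.

(F1) *If $X\in\mathcal F$ and $X\mid Y\mid A$, then $Y\in\mathcal F$.* Indeed $\sigma(Y)\in\sigma(X)+\mathcal S\subseteq\omega+\mathcal S$, and $\omega=\sigma(A)\in\sigma(Y)+\mathcal S$.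

(F2) *If $X\in\mathcal F$, all terms $a$ of $AX^{-1}$ lie in $\mathrm{St}$.* For $\sigma(X)+a\in H$ by (F1), and Lemma 1(i) applies. So we may put $\delta(X)=\psi(AX^{-1})\in\Gamma$, and then $\omega=\delta(X)*\sigma(X)$. Because the action is free, for $X,X'\in\mathcal F$ we have $\sigma(X)=\sigma(X')$ if and only if $\delta(X)=\delta(X')$; taking $X'=A$, $\sigma(X)=\omega$ if and only if $\delta(X)=0$. Adding a term $a$ of $AX^{-1}$ to $X$ lowers $\delta$ by $\psi(a)$. Removing a term $a$ from $X$, if one stays in $\mathcal F$, raises $\delta$ by $\psi(a)$.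

(F3) *If $X\in\mathcal F$ and $|X|\ge D$, there is a proper $X'\mid X$ in $\mathcal F$ with $\delta(X')=\delta(X)$, i.e. $\psi(XX'^{-1})=0$.* This is reducibility of $X$. Iterating, one may reach $|X'|\le D-1$.

Call $A$ *good* if some $B\in\mathcal F$ has $\delta(B)=0$ and $|AB^{-1}|=\kappa$. This is exactly the property in Definition 4.

(F4) *If $X\in\mathcal F$ and $|AX^{-1}|\ge\kappa+d-1$, then $A$ is good.* By Lemma 1(iii), Lemma 3 applies to the $\psi$-values of $AX^{-1}$ and gives $W\mid AX^{-1}$ with $|W|=\kappa$ and $\psi(W)=0$. Put $B=AW^{-1}$. Then $X\mid B$, so $B\in\mathcal F$ by (F1), and $\delta(B)=\psi(W)=0$.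

**What the first attempt gives, and where it stops.** Start from $A\in\mathcal F$ and use (F3) to reach a core $X$ with $|X|\le D-1$. If $|A|\ge\kappa+D-1+(d-1)$, then $|AX^{-1}|\ge\kappa+d-1$ and (F4) finishes. So $\mathsf E(\mathcal S)$ exists, and sequences of length $\kappa+D-1$ with $d=1$ are good. For $d\ge2$ and $|A|=\kappa+D-1$ the argument guarantees only $\kappa$ terms outside the core, while Lemma 3 wants $\kappa+d-1$. The reduction (F3) itself does delete at least $\kappa$ terms of total zero, but it may overshoot: if it deletes $\kappa+1$ terms, we can repair this by putting one term back only if that term has $\psi$-value $0$.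

With one generator there is enough room. In $M(r,N)$ we have $\exp=N$ (the period of $jh$ is $N/\gcd(j,N)$) and $\mathsf D=r+N$. Let $|A|=\kappa+\mathsf D-1=\kappa+r+N-1$. If $\sigma(A)$ is not in the bottom class $\{rh,\dots,(r+N-1)h\}$, at most $r-1$ terms are nonzero, and we delete $\kappa$ of the zeros. Otherwise at most $r$ terms already have sum in the bottom class, and the remaining $\ge\kappa+N-1$ terms contain, by Lemma 3 for the residues $jh\mapsto j\bmod N$, a block of length $\kappa$ and total zero. The sum stays in the bottom class, where it is determined by its residue. So (2) holds for $M(r,N)$. The proof worked because $\mathsf D$ was as large as $r+N$, where $r$ is the number of terms needed to enter the bottom class. To break (2) we look for a monoid in which $\mathsf D$ is smaller than that.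

## 5. A rectangle on top of the group $\mathbb Z/N$

Take two generators $h,y$. The sums $(p,v)=ph+vy$ are all different inside the rectangle $p<r$, $v<s$. Outside it only a residue $pc+vb$ in $\mathbb Z/N$ is remembered. The corner of the rectangle gives the irreducible sequence $h^{r-1}y^{s-1}$ of length $r+s-2$. Consider now
$$A=h^{\kappa+r-1}y^{s-1}.$$
Suppose we delete $\kappa$ terms from it. If they are all $h$, only $r-1$ copies of $h$ remain and the sum falls back into the rectangle, so it has changed. Otherwise $v\ge1$ copies of $y$ and $\kappa-v$ copies of $h$ go, and, since $N\mid\kappa$, the residue changes by $v(b-c)$. If $b-c=1$ and $s\le N$, then $1\le v\le N-1$, and the residue has changed. So $A$ is bad. It has length $\kappa+r+s-2$, and it violates (2) *provided* that $\mathsf D=r+s-1$, i.e. that nothing longer than the corner is irreducible.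

What can be irreducible below the rectangle? Let $m,n$ be the orders of $c,b$.

- $h^{r+m-1}$ is irreducible: deleting $j$ terms with $1\le j\le m-1$ changes the residue by $jc\ne0$, and deleting $m$ or more puts the sum back into the rectangle. So we need $m<s$. In particular, if $c$ generates $\mathbb Z/N$, then $\mathsf D\ge r+N$ and the sequence $A$ above, of length $\kappa+r+s-2\le\kappa+\mathsf D-2$, proves nothing.
- If $n\ge s$, then $h^ry^{s-1}$ is irreducible: deleting an $h$ puts the sum back into the rectangle, and deleting only $j$ copies of $y$, $1\le j\le s-1<n$, changes the residue by $jb\neq0$. So we need $n<s$.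

Hence $b$ and $c$ must both have small order, while their difference $1$ has order $N$. In $\mathbb Z/6$ the elements $c=3$ and $b=4$, of orders $2$ and $3$, do this. It turns out that $s\ge m+n$ is enough.

**Parameters.** Let $N\ge6$ and $2\le t\le N-1$ with $g_1=\gcd(t,N)>1$ and $g_2=\gcd(t-1,N)>1$. Put $m=N/g_1$, $n=N/g_2$. Let $s\ge1$, $q\ge0$, $r$ be integers with
$$s\ge m+n,\qquad s+tq\le N,\qquad r\ge N+1. \tag{3}$$
In $\mathbb Z/N$ put $c=-t$ and $b=1-t$. Their orders are $m\le N/2$ and $n$, and $b-c=1$. (The integer $q$ is for part (c): it will count extra terms $0$ in the bad sequence.)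

**The monoid.** Let $\varphi:\mathbb N_0^2\to\mathbb Z/N$, $\varphi(p,v)=pc+vb$, and $I=\{(p,v):p\ge r\text{ or }v\ge s\}$. Then $I+\mathbb N_0^2\subseteq I$. Put $X\sim Y$ if $X=Y$, or if $X,Y\in I$ and $\varphi(X)=\varphi(Y)$. If $X,Y\in I$ with $\varphi(X)=\varphi(Y)$, then $X+Z,Y+Z\in I$ with equal $\varphi$, so $\sim$ is a congruence. Let $\mathcal S=\mathbb N_0^2/\!\sim$, with identity $0=(0,0)$, and let $h,y$ be the classes of $(1,0)$ and $(0,1)$. Write $\bar I=I/\!\sim$.

We record what is needed about $\mathcal S$.

1. *The bottom is a copy of $\mathbb Z/N$.* For $0\le j\le N-1$ the point $(r+N-j,j)$ lies in $I$, and $\varphi(r+N-j,j)=\varphi(r+N,0)+j$. So $\varphi(I)=\mathbb Z/N$, and $\bar I$ is an ideal of $\mathcal S$ which $\varphi$ maps isomorphically onto $\mathbb Z/N$. The elements outside $\bar I$ are singleton classes, $rs$ in number. So $|\mathcal S|=rs+N$.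
2. *$\varphi$ is well defined on $\mathcal S$*, and an element of $\bar I$ is determined by its $\varphi$-value.
3. *The groups $\Gamma_H$.* Let $x\notin\bar I$ and $z\in H_x$, say $z=x+a$ and $x=z+a'$. Then $x=x+a+a'$. Since $x\notin\bar I$, neither $a$ nor $a'$ is in $\bar I$, and this is an equality of vectors, so $a=a'=0$. Hence $H_x=\{x\}$. All elements of $\bar I$ form one class, on which $g\in\mathcal S$ acts as translation by $\varphi(g)$. So the only nontrivial $\Gamma_H$ is $\mathbb Z/N$.
4. *$\exp$ and $\kappa$.* Let $x\ne0$. If $\rho x=(\rho+\tau)x\notin\bar I$ with $\tau\ge1$, this would be an equality of vectors, forcing $x=0$. Large multiples of $x$ lie in $\bar I$, and there $\rho x=(\rho+\tau)x$ means $\tau\varphi(x)=0$. So the period of $x$ is the order of $\varphi(x)$; the identity has period $1$. Some element of $\bar I$ has $\varphi$-value $1$ and so period $N$. Hence $\exp(\mathcal S)=N$ and $\kappa:=\kappa(\mathcal S)=N\lceil(rs+N)/N\rceil$.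

For $N=6$, $t=3$ we have $c=3$, $b=4$, $g_1=3$, $g_2=2$, $m=2$, $n=3$. With $s=5=m+n$, $q=0$, $r=7$ the monoid is a $7\times5$ rectangle together with $\mathbb Z/6$. So $|\mathcal S|=41$ and $\kappa=42$.

## 6. No irreducible sequence is longer than the corner $h^{r-1}y^{s-1}$

**Proposition 4.** $\mathsf D(\mathcal S)=r+s-1$.

*Proof.* **Lower bound.** The sum of $h^{r-1}y^{s-1}$ is $(r-1,s-1)\notin I$, a singleton class, and proper subsequences have a different vector sum. So this sequence of length $r+s-2$ is irreducible.

**Upper bound: preparation.** Let $Z$ be irreducible; we show $|Z|\le r+s-2$. No term of $Z$ is $0$, since a term $0$ can be deleted. The following will be used in every case.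

> (4) There is no nonempty $J\mid Z$ with $\varphi(J)=0$ such that $\sigma(ZJ^{-1})\in\bar I$.

For such a $J$, both $\sigma(Z)$ and $\sigma(ZJ^{-1})$ would lie in $\bar I$ and have the same $\varphi$-value, hence be equal. In particular, if some $X\mid Z$ has $\sigma(X)\in\bar I$, the terms of $ZX^{-1}$ form a zero-sum free sequence under $\varphi$, and $|ZX^{-1}|\le N-1$.

**Case (a): some term lies in $\bar I$.** The other terms number at most $N-1$. So $|Z|\le N\le r+s-2$, because $r\ge N+1$ and $s\ge m+n\ge2$.

From now on all terms are nonzero vectors $(p,v)\notin I$. Let $(P,V)$ be their sum in $\mathbb N_0^2$.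

**Case (b): $(P,V)\notin I$.** Each term contributes at least $1$ to $P+V$, so $|Z|\le P+V\le(r-1)+(s-1)$.

**Case (c): $V\ge s$.** Some at most $s$ terms have total $v$-sum at least $s$. So their sum lies in $\bar I$, and at most $N-1$ terms remain. Hence $|Z|\le s+N-1\le r+s-2$.

**Case (d): $V\le s-1$ and $P\ge r$.** At most $s-1$ terms have $v\ge1$. Let $R$ be the subsequence of the terms with $v=0$; they have $p\ge1$.

If $|R|<\frac r2+m$, then $|Z|<\frac r2+m+s-1\le r+s-1$, because $m\le N/2\le r/2$. So $|Z|\le r+s-2$.

Let $|R|\ge\frac r2+m$. The aim is to bound $P$ and then count the terms with $p\ge1$ and with $p=0$ separately. Take $m$ terms of $R$ with smallest $p$. Their $\varphi$-values $pc$ lie in $\langle c\rangle\cong C_m$, and $\mathsf D(C_m)=m$, so they contain a nonempty $J$ with $\varphi(J)=0$. By (4), $\sigma(ZJ^{-1})\notin\bar I$, so after removing $J$ the $p$-sum is less than $r$.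

Suppose one of the $m$ chosen terms had $p\ge2$. Then the remaining at least $r/2$ terms of $R$ all have $p\ge2$, and they are still present in $ZJ^{-1}$; their $p$-sum is at least $r$, a contradiction. So all chosen terms have $p=1$. Removing $J$ lowers the $p$-sum by $|J|\le m$, hence $P-m<r$, i.e. $P\le r+m-1$. Therefore at most $r+m-1$ terms have $p\ge1$.

The terms with $p=0$ have $\varphi$-values in $\langle b\rangle\cong C_n$. Removing any of them leaves the $p$-sum $P\ge r$, so the sum stays in $\bar I$. By (4) they are zero-sum free under $\varphi$, and there are at most $n-1$ of them. Altogether $|Z|\le(r+m-1)+(n-1)=r+m+n-2\le r+s-2$, by (3). $\square$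

In the example with $N=6$ the last estimate is attained. The sequence $h^8y^2$ has length $10=r+s-2$. A deletion that keeps the sum in $\bar I$ removes $i\le1$ copies of $h$ and $j\le2$ copies of $y$, and $3i+4j\equiv0\pmod 6$ with these bounds forces $i=j=0$. So $h^8y^2$ is irreducible too.

## 7. The bad sequence $h^{\kappa+r-1}y^{s-1}0^q$ and the proof of Theorem 1

**Proposition 5.** $\mathsf E(\mathcal S)\ge\mathsf D(\mathcal S)+\kappa+q$.

*Proof.* Let $A=h^{\kappa+r-1}y^{s-1}0^q$. By Proposition 4, $|A|=\kappa+r+s-2+q=\mathsf D(\mathcal S)+\kappa+q-1$. We show that $A$ is bad. Suppose $B\mid A$ with $\sigma(B)=\sigma(A)$ and $|A|-|B|=\kappa$. Let $AB^{-1}=h^xy^v0^w$, with $x+v+w=\kappa$, $0\le v\le s-1$, $0\le w\le q$.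

The vector sum of $A$ lies in $I$, so $\sigma(B)\in\bar I$. As $B$ has fewer than $s$ terms $y$, it must have at least $r$ terms $h$: $\kappa+r-1-x\ge r$, i.e. $x\le\kappa-1$. So $v+w\ge1$. Equality of $\varphi$-values, together with $N\mid\kappa$, gives in $\mathbb Z/N$
$$0=xc+vb=(\kappa-v-w)c+vb=v(b-c)-wc=v+tw.$$
But $1\le v+tw\le s-1+tq\le N-1$ by (3), a contradiction. $\square$

So (2) fails for every monoid of Section 5.

**Proof of Theorem 1(a).** Take $N=6$, $t=3$, $s=5$, $q=0$, $r=7$. Then $|\mathcal S|=41$, $\kappa=42$, $\mathsf D=7+5-1=11$. The sequence $h^{48}y^4$ has length $52=\mathsf D+\kappa-1$ and is bad, so $\mathsf E\ge53$. $\square$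

One can watch the first attempt fail here. A deletion of $x$ copies of $h$ and $v$ copies of $y$ that keeps the sum in $\bar I$ has $x\le41$, and it preserves the sum exactly when $3x+4v\equiv0\pmod6$, i.e. $x$ is even and $v\in\{0,3\}$. With $v=0$ the deletable lengths are $0,2,\dots,40$; with $v=3$ they are $3,5,\dots,43$. We can delete $41$ terms, or $43$, but not $42$. The overshoot to $43=\kappa+1$ leaves the core $h^8y$ of length $9=\mathsf D-2$, and no deleted term has residue $0$.

**Proof of Theorem 1(b).** **Step 1: the monoid.** Write $N=g_1'g_2'$ with coprime $g_i'>1$. Choose $t$ with $0\le t\le N-1$, $t\equiv0\pmod{g_1'}$ and $t\equiv1\pmod{g_2'}$. Then $t\ne0$ since $g_2'>1$, and $t\neq1$ since $g_1'>1$. So $2\le t\le N-1$. Moreover $g_1'\mid g_1$ and $g_2'\mid g_2$, so $g_1,g_2>1$. They are coprime, because $t$ and $t-1$ are. So one of them is at least $2$ and the other at least $3$, and $m+n=\frac N{g_1}+\frac N{g_2}\le\frac56N$. Take $s=N$, $q=0$ and any $r\ge N+1$. Then (3) holds, and Propositions 4 and 5 give $\mathsf D=r+N-1$ and $\mathsf E\ge\mathsf D+\kappa$.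

**Step 2: the reverse inequality.** Let $|A|=\kappa+\mathsf D=\kappa+r+N-1$; we find $\kappa$ terms to delete.

If $\sigma(A)\notin\bar I$, at most $r+s-2=r+N-2$ terms are nonzero, so at least $\kappa+1$ terms are $0$. Delete $\kappa$ of them.

If $\sigma(A)\in\bar I$, then some $X\mid A$ with $|X|\le r$ has $\sigma(X)\in\bar I$: either one term lies in $\bar I$; or all terms are vectors outside $I$, and at most $s=N<r$ of them have $v$-sum at least $s$, or at most $r$ of them have $p$-sum at least $r$. The remaining at least $\kappa+N-1$ terms contain, by Lemma 3 for $G=\mathbb Z/N$ (where $\exp(G)=N\mid\kappa$, $\kappa\ge N$ and $\mathsf D(G)=N$), a subsequence of length $\kappa$ with $\varphi$-sum $0$. Deleting it leaves the sum in $\bar I$ with the same $\varphi$-value, hence the same sum.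

So $\mathsf E=\mathsf D+\kappa$. $\square$

**Proof of Theorem 1(c).** Take $N=20k$, $t=5$. Then $g_1=\gcd(5,20k)=5$, $g_2=\gcd(4,20k)=4$, $m=4k$, $n=5k$. Take $s=9k$, $q=\lfloor11k/5\rfloor$, $r=20k+1$. Then $s=m+n$, and $s+tq\le9k+11k=20k=N$, so (3) holds. Proposition 4 gives $\mathsf D=r+s-1=29k$, and Proposition 5 gives $\mathsf E-(\mathsf D+\kappa-1)\ge q+1=\lfloor11k/5\rfloor+1>\frac{11k}5$. Finally $\frac{11k}5=\frac{11}{100}\cdot20k=\frac{11}{145}\cdot29k$. $\square$

## 8. An exchange argument: the defect is at most $\max\{0,\mathsf D(\Gamma_H)-2\}$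

We return to an arbitrary $\mathcal S$ and the notation of Section 4: $\mathcal F$, $\delta$, $\psi$, (F1)–(F4). The lower bound in Theorem 2 is (1). The first attempt proves the upper bound with $\mathsf D(\Gamma_H)-1$ in place of $\mathsf D(\Gamma_H)-2$. To gain one more unit, we exchange terms between the core and its complement.

**Step 1: every $A$ with $|A|\ge\kappa+D-1+\max\{0,d-2\}$ is good.**

For $d=1$ this was seen in Section 4: by (F3) there is $X\in\mathcal F$ with $|X|\le D-1$, so $|AX^{-1}|\ge\kappa=\kappa+d-1$ and (F4) applies.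

Let $d\ge2$, so $|A|\ge\kappa+D+d-3$. If some $X\in\mathcal F$ has $|X|\le D-2$, then $|AX^{-1}|\ge\kappa+d-1$ and (F4) applies. Otherwise every $X\in\mathcal F$ has $|X|\ge D-1$, and by (F3), starting from $A$, some have $|X|=D-1$. Among these choose $X$ such that $AX^{-1}$ has the fewest terms of nonzero $\psi$-value.

Suppose $AX^{-1}$ has no such term. It has at least $\kappa+d-2\ge\kappa$ terms, all of $\psi$-value $0$. Delete $\kappa$ of them from $A$. By (F1) what is left is in $\mathcal F$, and its $\delta$ is $0$. So $A$ is good.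

Suppose $a\mid AX^{-1}$ has $\psi(a)\ne0$. Then $Xa\in\mathcal F$ has length $D$, so by (F3) it has a proper subsequence $X'\in\mathcal F$ with $\delta(X')=\delta(Xa)$. Since $|X'|\ge D-1$, we have $X'=Xa\,z^{-1}$ for one term $z$, and $\psi(z)=0$. So $z\ne a$ and $z\mid X$. Now $X'\in\mathcal F$ has length $D-1$ and $AX'^{-1}=(AX^{-1})a^{-1}z$ has fewer terms of nonzero value. This contradicts the choice of $X$.

**Step 2: the upper bound.** Let $|A|=\kappa+D-1+\max_{H'}\max\{0,\mathsf D(\Gamma_{H'})-2\}$, the maximum being over all classes $H'$ of $\mathcal S$. Whatever the class of $\sigma(A)$ is, $|A|\ge\kappa+D-1+\max\{0,d-2\}$, so $A$ is good by Step 1. This proves the upper bound in Theorem 2. It also follows from Step 1 that every $A$ with $d\le2$ and $|A|=\kappa+D-1$ is good.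

## 9. Equality when all $\Gamma_H$ are trivial, $C_2$, $C_3$ or $C_2^2$

**Step 3: which groups have $\mathsf D(\Gamma)\le3$.** They are exactly the trivial group, $C_2$, $C_3$ and $C_2^2$. The values are $\mathsf D=1,2,3$ for the first three. For $C_2^2$ with nonzero elements $e_1,e_2,e_3$, the sequence $e_1e_2$ is zero-sum free, while three nonzero terms either repeat one (and $e_i+e_i=0$) or are $e_1,e_2,e_3$ with sum $0$; so $\mathsf D(C_2^2)=3$. Conversely, a zero-sum free sequence over a subgroup is zero-sum free over the group. An element $g$ of order at least $4$ gives the zero-sum free sequence $g^3$, so $\mathsf D\ge4$. If all orders are at most $3$, orders $2$ and $3$ cannot both occur, as their sum would have order $6$. So the group is $C_2^j$ or $C_3^j$. A subgroup $C_2^3$ gives $\mathsf D\ge4$, because a basis is zero-sum free, and a subgroup $C_3^2$ gives $\mathsf D\ge5$, because $e_1^2e_2^2$ is zero-sum free for a basis $e_1,e_2$.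

**Step 4: if $d=3$, every $A$ with $|A|=\kappa+D-1$ is good.** Here $\Gamma\cong C_3$ or $C_2^2$. Suppose $A$ is not good. A core with $|X|\le D-3$ would have $|AX^{-1}|\ge\kappa+2=\kappa+d-1$, and (F4) would make $A$ good. So
$$|X|\ge D-2\quad\text{for all }X\in\mathcal F. \tag{5}$$

**Step 4a: a term of value $0$ outside a core of $\delta$-value $0$ would repair the overshoot.** We claim:

> (6) If $Y\in\mathcal F$ and $\delta(Y)=0$, then $AY^{-1}$ has no term $z$ with $\psi(z)=0$.

Suppose there is such a $z$. By (F3) there is $R'\mid Y$ in $\mathcal F$ with $\delta(R')=0$ and $|R'|\le D-1$. If $|R'|=D-1$, then $|AR'^{-1}|=\kappa$ and $A$ is good, a contradiction. So $|R'|=D-2$ by (5). But then $R'z\in\mathcal F$ has length $D-1$ and $\delta(R'z)=0-\psi(z)=0$, so $A$ is good, a contradiction.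

**Step 4b: the overshoot is exactly one.** By (F3) applied to $A$ there is $R\in\mathcal F$ with $\delta(R)=0$ and $|R|\le D-1$. Since $A$ is not good, $|R|\ne D-1$, so $|R|=D-2$ by (5). Hence $U=AR^{-1}$ has length $\kappa+1$, $\psi(U)=0$, and by (6) all its $\psi$-values are nonzero.

**Step 4c: $U$ contains three terms $h_1,h_2,h_3$ with $\psi(h_1)+\psi(h_2)+\psi(h_3)=0$.**

Let $\Gamma=C_3$, and let the values $1,2$ occur $\alpha,\beta$ times. By Lemma 1(iii), $3\mid\kappa$. So $\alpha+\beta=\kappa+1\equiv1$, and $\alpha+2\beta\equiv0$ means $\alpha\equiv\beta\pmod3$. Hence $2\alpha\equiv1$ and $\alpha\equiv\beta\equiv2\pmod3$. If $\max(\alpha,\beta)\ge3$, take three terms of equal value. Otherwise $\alpha=\beta=2$ and $\kappa=3$. Then $|\mathcal S|\le\kappa=3=|\Gamma|=|H|$, so $\mathcal S=H$. As $0\in H$, every element of $\mathcal S$ divides $0$, i.e. is invertible, and $\mathcal S$ is a group of order $3$ with $D=3$. But then the empty sequence is in $\mathcal F$ and has length $0<D-2$, contradicting (5).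

Let $\Gamma=C_2^2$ with nonzero elements $e_1,e_2,e_3=e_1+e_2$, occurring $\alpha_1,\alpha_2,\alpha_3$ times. Then $0=\psi(U)=(\alpha_1+\alpha_3)e_1+(\alpha_2+\alpha_3)e_2$, so the $\alpha_i$ have equal parity. By Lemma 1(iii), $2\mid\kappa$, so $\alpha_1+\alpha_2+\alpha_3=\kappa+1$ is odd. So all $\alpha_i$ are odd, hence at least $1$. Take one term of each value.

**Step 4d: add two of the three terms, reduce, and add the third.** Let $Y=Rh_1h_2\in\mathcal F$. Then $|Y|=D$ and $\delta(Y)=-\psi(h_1)-\psi(h_2)=\psi(h_3)$. By (F3) there is a proper $Y'\mid Y$ in $\mathcal F$ with $\delta(Y')=\delta(Y)$. By (5), $|Y'|\ge D-2$. So $J=YY'^{-1}$ has $|J|\in\{1,2\}$ and $\psi(J)=0$. Note that $h_3\nmid Y$, as indexed terms.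

Suppose $J$ has a term $z$ with $\psi(z)=0$; this is always so if $|J|=1$. Since $\psi(h_1),\psi(h_2)\ne0$, we have $z\mid R$. As $Y'\mid Yz^{-1}$, (F1) gives $Yz^{-1}\in\mathcal F$ and $Yz^{-1}h_3\in\mathcal F$. Moreover $\delta(Yz^{-1}h_3)=\psi(h_3)+\psi(z)-\psi(h_3)=0$, and the complement of $Yz^{-1}h_3$ in $A$ contains $z$. This contradicts (6).

Otherwise $|J|=2$ and $|Y'|=D-2$. Then $Y'h_3\in\mathcal F$ has length $D-1$, and $\delta(Y'h_3)=\psi(h_3)-\psi(h_3)=0$. Its complement in $A$ has exactly $\kappa$ terms, so $A$ is good, a contradiction.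

**Step 5: end of the proof of Theorem 2.** If $\mathsf D(\Gamma_H)\le3$ for all $H$, then by Steps 2 and 4 every sequence of length $\kappa+D-1$ is good. So $\mathsf E(\mathcal S)\le\mathsf D(\mathcal S)+\kappa(\mathcal S)-1$, and (1) gives equality. By Step 3 the condition means that every $\Gamma_H$ is trivial, $C_2$, $C_3$ or $C_2^2$. $\square$
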